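\title{The Proper Forcing Axiom does not descend from $\omega_2$-directed-closed extensions}

\begin{abstract}
The Proper Forcing Axiom $\mathsf{PFA}$ is preserved by $\omega_2$-directed-closed forcing. We show that the converse fails: every model of $\mathsf{PFA}$ has a cardinal-preserving forcing extension with the same $H(\omega_2)$ in which $\mathsf{PFA}$ fails although $\mathrm{Add}(\omega_2,1)$ forces $\mathsf{PFA}$. This gives a negative answer to a question of Asper\'o and Karagila, assuming only the consistency of $\mathsf{ZFC}+\mathsf{PFA}$. The failure is witnessed by a generic sequence $\langle d_\alpha:\alpha<\omega_2\rangle$, $d_\alpha\colon\alpha\to2$, of a kind that $\mathsf{PFA}$ forbids and that $\mathrm{Add}(\omega_2,1)$ repairs. We also identify instances of $\mathsf{PFA}$ that do descend to the ground model.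
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathsf{ZFC}$. For a forcing $\mathbb{Q}$, let $\mathsf{FA}(\mathbb{Q})$ be the statement: for every family of at most $\aleph_1$ dense subsets of $\mathbb{Q}$ there is a filter on $\mathbb{Q}$ meeting every member of the family. The \emph{Proper Forcing Axiom} $\mathsf{PFA}$ asserts $\mathsf{FA}(\mathbb{Q})$ for every proper forcing $\mathbb{Q}$, and \emph{Martin's Maximum} $\mathsf{MM}$ asserts it for every $\mathbb{Q}$ that preserves stationary subsets of $\omega_1$; properness is recalled in Section~\ref{sec:prelim}. A subset $D$ of a forcing $\mathbb{P}$ is \emph{directed} if any two elements of $D$ have a common extension in $D$, and $\mathbb{P}$ is \emph{$\omega_2$-directed-closed} if every directed $D\subseteq\mathbb{P}$ with $|D|\le\aleph_1$ has a lower bound in $\mathbb{P}$. The basic example is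
\[
\mathrm{Add}(\omega_2,1)=({}^{<\omega_2}2,\supseteq),
\]
in which a directed set is a chain of functions and its union is a lower bound.

It is known that $\mathsf{PFA}$ passes from a model to its $\omega_2$-directed-closed extensions (Lemma~\ref{lem:up} below). The following question about the opposite direction was posed by Asper\'o and Karagila~\cite{AK}.

\begin{quote}
\emph{Suppose that $\mathbb{P}$ is $\omega_2$-directed-closed and $1\Vdash_{\mathbb{P}}\mathsf{PFA}$. Does $\mathsf{PFA}$ hold in the ground model?}
\end{quote}

The natural guess is yes. An instance of a forcing axiom asks for an object of size $\aleph_1$, since a filter meeting $\aleph_1$ dense sets may be taken to be generated by $\aleph_1$ conditions, and $\mathbb{P}$ adds no new set of $\aleph_1$ ground-model elements. So a filter on a ground-model forcing $\mathbb{Q}$ that $\mathsf{PFA}$ provides in the extension yields one in the ground model. This argument has a single gap: $\mathsf{PFA}$ applies to $\mathbb{Q}$ in the extension only if $\mathbb{Q}$ is still proper there. The gap can be closed for small $\mathbb{Q}$ and for $\mathbb{Q}$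 of the form $(\sigma\text{-closed})*(\text{ccc})$, but not in general.

\begin{theorem}\label{thm:main}
Suppose $V\models\mathsf{PFA}$. Then there is a cardinal-preserving forcing extension $W$ of $V$, with $H(\omega_2)^W=H(\omega_2)^V$, such that in $W$:
\begin{itemize}
\item $\mathsf{PFA}$ fails;
\item $\mathrm{Add}(\omega_2,1)$, which is $\omega_2$-directed-closed, forces $\mathsf{PFA}$.
\end{itemize}
Consequently, $\mathsf{ZFC}$ proves ``if some $\omega_2$-directed-closed forcing forces $\mathsf{PFA}$, then $\mathsf{PFA}$ holds'' if and only if $\mathsf{ZFC}+\mathsf{PFA}$ is inconsistent.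
\end{theorem}

Thus the answer is no, unless $\mathsf{ZFC}+\mathsf{PFA}$ is inconsistent, in which case the question is vacuous. The second theorem, which is not needed for this answer, locates the failure: a Cohen real placed in front of a $(\sigma\text{-closed})*(\text{ccc})$ iteration separates an instance that can fail to descend from instances that always descend.

\begin{theorem}\label{thm:complement}
\begin{enumerate}
\item[(1)] In the model $W$ constructed in the proof of Theorem~\ref{thm:main}, $\mathsf{FA}(\mathbb{Q})$ fails for some $\mathbb{Q}$ of the form $\mathrm{Add}(\omega,1)*(\sigma\text{-closed})*(\text{ccc})$. If moreover $V\models\mathsf{MM}$, then $\mathrm{Add}(\omega_2,1)$ forces $\mathsf{MM}$ over $W$.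
\item[(2)] Let $\mathbb{P}$ be $\omega_2$-directed-closed with $1\Vdash_{\mathbb{P}}\mathsf{PFA}$. Then $\mathsf{FA}(\mathbb{Q})$ holds in the ground model for every $\mathbb{Q}$ with $1\Vdash_{\mathbb{P}}$ ``$\mathbb{Q}$ is proper''. This includes every $\mathbb{Q}$ of the form $(\sigma\text{-closed})*(\text{ccc})$, and every proper $\mathbb{Q}$ such that $\mathbb{P}$ adds no new subsets of $|\mathbb{Q}|$ (so every proper $\mathbb{Q}$ of size at most $\aleph_1$).
\end{enumerate}
\end{theorem}

The model $W$ is found strictly between two models of $\mathsf{PFA}$. We build a forcing $\mathbb{R}$ such that $\mathbb{R}\times\mathrm{Add}(\omega_2,1)$ has an $\omega_2$-directed-closed dense subset, while $\mathbb{R}$ alone adds an object whose existence contradicts $\mathsf{PFA}$. In the chain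
\[
V\ \subseteq\ W=V[G]\ \subseteq\ W[g]=V[G\times g]
\]
the last model satisfies $\mathsf{PFA}$ because it is an $\omega_2$-directed-closed extension of the first. Section~\ref{sec:updown} proves the preservation lemma and Theorem~\ref{thm:complement}(2). Section~\ref{sec:lists} introduces the forbidden objects, which we call bad lists, and shows that $\mathsf{PFA}$ refutes them. Section~\ref{sec:adding} constructs $\mathbb{R}$, first in two small cases, and Section~\ref{sec:proofs} completes the proofs.

\section{Conventions and standard facts}\label{sec:prelim}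

In a forcing, $q\le p$ means that $q$ is stronger than $p$, and $\mathbb{P}{\restriction}p$ is the set of extensions of $p$. A \emph{filter} is a nonempty directed set that is closed upward. A forcing is \emph{$\sigma$-closed} if every decreasing $\omega$-sequence has a lower bound, \emph{$\kappa$-c.c.}\ if it has no antichain of size $\kappa$, and \emph{ccc} if it is $\omega_1$-c.c. Cohen forcing is $\mathbb{C}=\mathrm{Add}(\omega,1)=({}^{<\omega}2,\supseteq)$. The collapse $\mathrm{Col}(\omega_1,X)$ consists of the countable partial functions from $\omega_1$ to $X$, ordered by $\supseteq$; it is $\sigma$-closed and adds a surjection $\omega_1\to X$. The iteration $\mathbb{P}*\dot{\mathbb{Q}}$ consists of pairs $(p,\dot q)$ with $p\Vdash\dot q\in\dot{\mathbb{Q}}$, where $\dot q$ ranges over a set of names so large that every name forced by some $p$ to lie in $\dot{\mathbb{Q}}$ is forced by $p$ to equal a name in the set; $(p',\dot q')\le(p,\dot q)$ if $p'\le p$ and $p'\Vdash\dot q'\le\dot q$. For a cardinal $\chi$, $H(\chi)$ is the set of sets whose transitive closure has size less than $\chi$. Statements about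 generic extensions of $V$ are read, as usual, through the forcing relation.

We use the following textbook facts.

\begin{itemize}
\item[(F1)] \emph{Closure.} The range of a decreasing sequence is directed. So in an $\omega_2$-directed-closed forcing every decreasing sequence of length less than $\omega_2$ has a lower bound; deciding the values of a name one at a time along such a sequence shows that the forcing adds no new function from $\omega_1$ into $V$. A forcing that adds no such function preserves $\omega_1$ and $\omega_2$ and does not change $H(\omega_2)$, whose elements are coded by relations on $\omega_1$. In the same way a $\sigma$-closed forcing adds no new function from $\omega$ into $V$. A $\kappa$-c.c.\ forcing, $\kappa$ regular, preserves cardinals and regular cardinals from $\kappa$ on.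
\item[(F2)] \emph{Dense subsets and products.} A forcing and a dense subset of it have the same generic extensions. If $G$ is $\mathbb{P}_0$-generic over $V$ and $g$ is $\mathbb{P}_1$-generic over $V[G]$, where $\mathbb{P}_1\in V$, then $G\times g$ is $\mathbb{P}_0\times\mathbb{P}_1$-generic over $V$, $G$ is $\mathbb{P}_0$-generic over $V[g]$, and $V[G][g]=V[G\times g]=V[g][G]$.
\item[(F3)] \emph{Properness.} Let $N\prec H(\chi)$ be countable with $\mathbb{Q}\in N$. A condition $q'$ is \emph{$(N,\mathbb{Q})$-generic} if for every dense $D\subseteq\mathbb{Q}$ with $D\in N$, each extension of $q'$ is compatible with an element of $D\cap N$. The forcing $\mathbb{Q}$ is \emph{proper} if for some (equivalently, every) sufficiently large regular $\chi$ there is a club of countable $N\prec H(\chi)$ with $\mathbb{Q}\in N$ such that every $q\in\mathbb{Q}\cap N$ has an $(N,\mathbb{Q})$-generic extension. Equivalently, $\mathbb{Q}$ preserves stationary subsets of $[X]^{\omega}$ for every uncountable $X$; so a forcing is proper if and only if a given dense subset of it is. Every ccc and every $\sigma$-closed forcing is proper;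 $\mathbb{P}*\dot{\mathbb{Q}}$ is proper if $\mathbb{P}$ is proper and forces $\dot{\mathbb{Q}}$ to be proper; and proper forcings preserve $\omega_1$ and its stationary subsets, so $\mathsf{MM}$ implies $\mathsf{PFA}$.
\item[(F4)] \emph{Clubs of countable sets.} For every club $\mathcal{C}$ of countable subsets of a set $Z$ there is $\Phi\colon[Z]^{<\omega}\to[Z]^{\le\omega}$ such that $\mathcal{C}$ contains every countable $Y\subseteq Z$ that is \emph{$\Phi$-closed}, that is, $\Phi(a)\subseteq Y$ for all finite $a\subseteq Y$.
\item[(F5)] \emph{Fodor's lemma and $\Delta$-systems.} A function $j$ on a stationary subset of $\omega_1$ with $j(i)<i$ is constant on a stationary set. Among $\omega_1$ finite sets there are $\omega_1$ many forming a $\Delta$-system (pairwise intersections equal to one set, the \emph{root}); if $\omega_2^{\omega_1}=\omega_2$, then among $\omega_3$ sets of size at most $\aleph_1$ there are $\omega_3$ many forming a $\Delta$-system.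
\item[(F6)] \emph{Cardinal arithmetic.} $\mathsf{PFA}$ implies $2^{\aleph_0}=2^{\aleph_1}=\aleph_2$ (Todor\v{c}evi\'c, Veli\v{c}kovi\'c, together with Martin's Axiom).
\end{itemize}

The next lemma makes precise that a forcing axiom asks only for $\aleph_1$ conditions.

\begin{lemma}\label{lem:core}
Let $F$ be a filter on $\mathbb{Q}$ meeting the sets $D_i$ $(i<\omega_1)$. Then there is a nonempty directed $F_0\subseteq F$ with $|F_0|\le\aleph_1$ meeting every $D_i$. Conversely, the upward closure of a nonempty directed set is a filter.
\end{lemma}

\begin{proof}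
Fix a function assigning to each pair of elements of $F$ a common extension in $F$. Start with one element of each $F\cap D_i$ and close under this function in $\omega$ steps. For the converse, two conditions above elements $q,q'$ of the directed set lie above a common extension of $q$ and $q'$ in that set.
\end{proof}

\section{What passes up and what passes down}\label{sec:updown}

The preservation lemma is known: K\"onig--Yoshinobu for $\mathsf{PFA}$, Larson for $\mathsf{MM}$. We include the proof, which shows what directed closure is for.

\begin{lemma}\label{lem:up}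
If $\mathsf{PFA}$ (respectively $\mathsf{MM}$) holds and $\mathbb{P}$ is $\omega_2$-directed-closed, then $\mathbb{P}$ forces $\mathsf{PFA}$ (respectively $\mathsf{MM}$).
\end{lemma}

\begin{proof}
Let $p_0$ force that $\dot{\mathbb{Q}}$ is proper (respectively, preserves stationary subsets of $\omega_1$) and that the sets $\dot D_i$ $(i<\omega_1)$ are dense in $\dot{\mathbb{Q}}$. It suffices to find $p^*\le p_0$ forcing that some filter meets all $\dot D_i$: since $p_0$ can be replaced by any stronger condition, the lemma follows by density.

As $\mathbb{P}$ is $\sigma$-closed, $(\mathbb{P}{\restriction}p_0)*\dot{\mathbb{Q}}$ is proper (respectively, preserves stationary subsets of $\omega_1$, since each of the two steps does). The sets $E_i=\{(p,\dot q):p\Vdash\dot q\in\dot D_i\}$ are dense in it: given $(p,\dot q)$, take a name $\dot q'$ that $p$ forces to be an extension of $\dot q$ in $\dot D_i$. The forcing axiom and Lemma~\ref{lem:core} give a nonempty directed set $F_0$ of size at most $\aleph_1$ meeting all $E_i$. Its projection $\{p:(p,\dot q)\in F_0\}$ is a directed subset of $\mathbb{P}{\restriction}p_0$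 of size at most $\aleph_1$. There is no reason for it to be a chain, and this is where \emph{directed} closure is used: let $p^*$ be a lower bound. If $(p'',\dot q'')\in F_0$ extends $(p,\dot q),(p',\dot q')\in F_0$, then $p^*\le p''$ forces $\dot q''\le\dot q,\dot q'$. Hence $p^*$ forces that $\{\dot q:(p,\dot q)\in F_0\}$ is directed and meets every $\dot D_i$, and its upward closure is the required filter.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(2)]
Let $G\subseteq\mathbb{P}$ be generic over $V$; then $V[G]\models\mathsf{PFA}$.

\emph{The general statement.} Let $\mathbb{Q}\in V$ be proper in $V[G]$ and let $\langle D_i:i<\omega_1\rangle\in V$ be dense subsets of $\mathbb{Q}$. They are dense in $V[G]$, so by $\mathsf{PFA}$ and Lemma~\ref{lem:core} there is in $V[G]$ a nonempty directed $F_0\subseteq\mathbb{Q}$ of size at most $\aleph_1$ meeting all $D_i$. It is the range of a function from $\omega_1$ into $V$, so $F_0\in V$ by (F1), and it generates the required filter in $V$. It remains to see that the forcings named in the theorem are proper in $V[G]$.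

\emph{The case $\mathbb{Q}=\mathbb{S}*\dot{\mathbb{B}}$ with $\mathbb{S}$ $\sigma$-closed and $\dot{\mathbb{B}}$ forced to be ccc.} We first note that a $\sigma$-closed forcing $\mathbb{P}'$ preserves the ccc of a forcing $\mathbb{B}'$. Indeed, let $p$ force that $\langle\dot a_\xi:\xi<\omega_1\rangle$ enumerates pairwise incompatible elements of $\mathbb{B}'$. Build a decreasing sequence $\langle p_\xi:\xi<\omega_1\rangle$ below $p$ such that $p_{\xi+1}$ decides $\dot a_\xi=a_\xi$, taking lower bounds at the (countable) limit stages. For $\xi<\zeta$ the condition $p_{\zeta+1}$ forces $a_\xi$ and $a_\zeta$ to be incompatible, so they are, and $\{a_\xi:\xi<\omega_1\}$ is an uncountable antichain of the ground model.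

Now $\mathbb{S}$ is $\sigma$-closed in $V[G]$, because every decreasing $\omega$-sequence from $\mathbb{S}$ in $V[G]$ lies in $V$. Let $G_{\mathbb{S}}$ be $\mathbb{S}$-generic over $V[G]$. By (F2), $V[G][G_{\mathbb{S}}]$ is an extension of $V[G_{\mathbb{S}}]$ by $\mathbb{P}$, and $\mathbb{P}$ is $\sigma$-closed in $V[G_{\mathbb{S}}]$ because $\mathbb{S}$ adds no new $\omega$-sequence of elements of $V$. So $\dot{\mathbb{B}}^{G_{\mathbb{S}}}$, which is ccc in $V[G_{\mathbb{S}}]$, is ccc in $V[G][G_{\mathbb{S}}]$. Thus the iteration $\mathbb{S}*\dot{\mathbb{B}}$ formed in $V[G]$ is proper there. The poset $\mathbb{Q}$ is dense in it: the order between pairs from $V$ is the same in both models, since forcing of atomic statements is absolute, and every element of $\dot{\mathbb{B}}^{G_{\mathbb{S}}}$ has a name in $V$, so for each condition $(s,\dot c)$ of the larger iteration there is $(s',\dot c')\in\mathbb{Q}$ with $s'\le s$ and $s'\Vdash\dot c=\dot c'$. By (F3), $\mathbb{Q}$ is proper in $V[G]$.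

\emph{The case that $\mathbb{Q}$ is proper and $\mathbb{P}$ adds no new subset of $|\mathbb{Q}|$.} Then $\mathbb{P}$ adds no new subset of $\mathbb{Q}$, so $X=\mathbb{Q}\cup\mathcal{P}(\mathbb{Q})$ is the same in $V$ and $V[G]$. Call a countable $Y\subseteq X$ \emph{good} if every $q\in Y\cap\mathbb{Q}$ has an extension $q'$ such that, for every dense $D\in Y$, each extension of $q'$ is compatible with an element of $D\cap Y$. Goodness is absolute between $V$ and $V[G]$. In $V$, let $\Phi_0$ be given by (F4) for the club of models $N\prec H(\chi)$ witnessing properness, and for finite $a\subseteq X$ let $\Phi(a)$ be the intersection of $X$ with the $\Phi_0$-closure of $a$. If $Y\subseteq X$ is countable and $\Phi$-closed, then the $\Phi_0$-closure $N$ of $Y$ is the union of the closures of the finite subsets of $Y$, so $N\cap X=Y$, and $Y$ is good because $N$ is in the club. In $V[G]$, let $N\prec H(\chi)^{V[G]}$ be countable with $\Phi,\mathbb{Q},X\in N$. Then $Y=N\cap X$ is $\Phi$-closed, since $\Phi(a)\in N$ is countable and hence a subset of $N$ for finite $a\subseteq Y$; and $Y\in V$ by (F1). So $Y$ is good.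 Every dense subset of $\mathbb{Q}$ in $N$ belongs to $X$, hence to $Y$, so the conditions $q'$ are $(N,\mathbb{Q})$-generic. Thus $\mathbb{Q}$ is proper in $V[G]$. Since $\mathbb{P}$ adds no new subset of $\omega_1$, this covers all proper $\mathbb{Q}$ of size at most $\aleph_1$.
\end{proof}

\section{Lists and the Proper Forcing Axiom}\label{sec:lists}

We need a consequence of $\mathsf{PFA}$ that can fail in $W$ and be restored by $\mathrm{Add}(\omega_2,1)$. As this forcing adds a function $\omega_2\to2$, the consequence should assert the existence of such a function. The ideas in this section are those of Baumgartner, Wei{\ss} and Viale--Wei{\ss}.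

\subsection{Bad lists}

\begin{definition}\label{def:list}
A \emph{list} is a sequence $\vec d=\langle d_\alpha:\alpha<\omega_2\rangle$ with $d_\alpha\in{}^{\alpha}2$. It is \emph{conservative at} a limit ordinal $\alpha$ if for every $\beta<\alpha$ there is $\beta'<\alpha$ with $d_\alpha{\restriction}\beta\subseteq d_{\beta'}$, and it is \emph{conservative} if this holds at every limit $\alpha<\omega_2$. It \emph{guesses} $A\in{}^{\omega_2}2$ if $\{\alpha<\omega_2:d_\alpha=A{\restriction}\alpha\}$ is stationary. A list is \emph{bad} if it is conservative and guesses no $A\in{}^{\omega_2}2$, that is, for every $A$ there is a club $E\subseteq\omega_2$ with $d_\alpha\neq A{\restriction}\alpha$ for all $\alpha\in E$.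
\end{definition}

The entries of a list generate the tree $T(\vec d)=\{d_\alpha{\restriction}\beta:\beta\le\alpha<\omega_2\}$. At successor stages a conservative list may introduce any new node; at a limit stage $\alpha$ it must follow a branch through the part of the tree generated before $\alpha$. For a tree $T\subseteq{}^{<\omega_2}2$ closed under restriction, let $[T]$ be the set of $b\in{}^{\omega_2}2$ with $b{\restriction}\beta\in T$ for all $\beta<\omega_2$. Such a $T$ is \emph{$\omega_2$-Aronszajn} if each level $T\cap{}^{\beta}2$ is nonempty of size at most $\aleph_1$ and $[T]=\emptyset$.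

\begin{example}\label{ex:lists}
(a) For $A\in{}^{\omega_2}2$, the list $d_\alpha=A{\restriction}\alpha$ is conservative and guesses $A$.

(b) Lists that guess nothing exist outright. Choose pairwise distinct $x_\alpha\in{}^{\omega_1}2$ for $\omega_1\le\alpha<\omega_2$ and let $d_\alpha\supseteq x_\alpha$. Every $A$ satisfies $d_\alpha=A{\restriction}\alpha$ for at most one $\alpha\ge\omega_1$. This list is not conservative at any limit $\alpha>\omega_1$, as $\beta=\omega_1$ shows. So conservativity is what gives content to the notion.

(c) An $\omega_2$-Aronszajn tree $T$ yields a bad list. Let $O$ be the set of ordinals $\lambda+2n+1<\omega_2$ with $\lambda$ zero or limit and $n<\omega$. Fix an injection $o\colon T\to O$ with $o(t)\ge\mathrm{dom}(t)$. Since the levels have size at most $\aleph_1$, the set $C$ of limit $\alpha$ such that $o(t)<\alpha$ whenever $\mathrm{dom}(t)<\alpha$ is a club. Let $d_{o(t)}$ be $t$ followed by zeros, let $d_\alpha$ be any node of $T$ on level $\alpha$ for $\alpha\in C$, and let $d_\alpha$ be constantly zero otherwise. At $\alpha\in C$ conservativity is witnessed by $\beta'=o(d_\alpha{\restriction}\beta)$,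 and at a limit $\alpha\notin C$ by the successor ordinals outside $O$, which are cofinal in $\alpha$. Given $A$, pick $\beta$ with $A{\restriction}\beta\notin T$; then $d_\alpha\ne A{\restriction}\alpha$ for all $\alpha\in C\setminus\beta$.
\end{example}

The goal of this section is the following.

\begin{proposition}\label{prop:bad}
If there is a bad list, then $\mathsf{FA}(\mathbb{Q})$ fails for some $\mathbb{Q}$ of the form $\mathrm{Add}(\omega,1)*(\sigma\text{-closed})*(\text{ccc})$. In particular, $\mathsf{PFA}$ implies that there is no bad list.
\end{proposition}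

\begin{remark}\label{rem:aron}
By Example~\ref{ex:lists}(c), $\mathsf{PFA}$ also refutes $\omega_2$-Aronszajn trees, and one might try to prove Theorem~\ref{thm:main} by adding such a tree and then a branch through it. This cannot work. Let $\mathbb{P}$ be $\omega_2$-directed-closed and force $\mathsf{PFA}$ over a model with an $\omega_2$-Aronszajn tree $T$. As $\mathbb{P}$ adds no reals and preserves $\omega_1$ and $\omega_2$, (F6) gives $2^{\aleph_0}\ge\aleph_2$ in the ground model, and some $p_\emptyset$ forces that a name $\dot b$ lies in $[T]$. Since $\dot b$ is forced to be new, we can choose $p_\sigma$ and $\beta_\sigma<\omega_2$ $(\sigma\in{}^{<\omega}2)$ such that $p_{\sigma^\frown0},p_{\sigma^\frown1}\le p_\sigma$ decide $\dot b{\restriction}\beta_\sigma$ differently. Let $\beta^*=\sup_\sigma\beta_\sigma$. For $x\in{}^\omega2$, a lower bound of $\langle p_{x\restriction n}:n<\omega\rangle$ has an extension deciding $\dot b{\restriction}\beta^*=t_x$, and the $t_x$ are $2^{\aleph_0}$ distinct nodes on one level, a contradiction. So the tree of our bad list must have wide levels, and conservativity is the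 substitute for narrowness.
\end{remark}

\subsection{Reduction to a model of size $\aleph_1$}

Let $H=H(\omega_3)$. It contains every list, every element of ${}^{\omega_2}2$ and every club in $\omega_2$.

\begin{lemma}\label{lem:model}
Let $\vec d$ be a conservative list and let $M\prec H$ with $|M|=\aleph_1$, $\omega_1\subseteq M$ and $\vec d\in M$. Put $\alpha=M\cap\omega_2$.
\begin{enumerate}
\item[(i)] $\alpha$ is a limit ordinal below $\omega_2$.
\item[(ii)] $d_\alpha{\restriction}\beta\in M$ for all $\beta<\alpha$.
\item[(iii)] If $d_\alpha=B{\restriction}\alpha$ for some $B\in M\cap{}^{\omega_2}2$, then $\vec d$ guesses $B$.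
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $0<\gamma\in M\cap\omega_2$, then $M$ contains a surjection $\omega_1\to\gamma$, so $\gamma\subseteq M$; also $\gamma+1\in M$. Hence $\alpha$ is a limit ordinal, and $|\alpha|\le\aleph_1$. (ii) By conservativity, $d_\alpha{\restriction}\beta=d_{\beta'}{\restriction}\beta$ for some $\beta'<\alpha$, and $\vec d,\beta,\beta'\in M$. (iii) Otherwise, by elementarity there is a club $E\in M$ with $d_\beta\ne B{\restriction}\beta$ for all $\beta\in E$. For $\gamma<\alpha$ we have $\min(E\setminus\gamma)\in M\cap\omega_2$, so $E\cap\alpha$ is unbounded in $\alpha$ and $\alpha\in E$, contrary to $d_\alpha=B{\restriction}\alpha$.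
\end{proof}

By (ii), $d_\alpha$ is a cofinal branch through $T(\vec d)\cap M$. By (iii), it suffices to find a model $M$ for which such a branch must be the trace of a branch in $M$. A forcing axiom produces $M$ as a miniature of a generic extension in which $H$ itself has size $\aleph_1$ and plays the role of $M$. The miniature inherits only what can be certified by $\aleph_1$ dense sets, so we need an extension with an explicit certificate that $T(\vec d)$ has no cofinal branches other than those of $V$. This takes three steps: collapse $H$ without adding a branch; remove from the tree a tail of each of the now $\aleph_1$ many branches; and map what remains to $\omega$ injectively on chains. The next two lemmas provide the first and the third step.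

\subsection{Collapsing without adding branches}

A $\sigma$-closed forcing may well add a new function all of whose proper initial segments are old; $\mathrm{Add}(\omega_2,1)$ does. After a Cohen real this is impossible.

\begin{lemma}\label{lem:nobranch}
Let $\dot{\mathbb{S}}$ be a $\mathbb{C}$-name for a $\sigma$-closed forcing and let $\delta$ be an ordinal with $\mathrm{cf}(\delta)>\omega$. Then $\mathbb{C}*\dot{\mathbb{S}}$ forces: every $b\colon\delta\to2$ with $b{\restriction}\beta\in V$ for all $\beta<\delta$ belongs to $V$.
\end{lemma}

The proof builds a binary tree of conditions as in Remark~\ref{rem:aron}, but takes a lower bound along one branch only, the Cohen real $\dot x$. No condition knows which way $\dot x$ turns next, whereas the two turns give different values to an initial segment of $\dot b$ that some condition must decide.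

\begin{proof}
Suppose that $(c_0,\dot s_0)$ forces $\dot b$ to be a counterexample. By recursion on $\sigma\in{}^{<\omega}2$ with $\sigma\supseteq c_0$ we choose in $V$ names $\dot s_\sigma$, starting with $\dot s_{c_0}=\dot s_0$, ordinals $\beta_\sigma<\delta$, Cohen conditions $c_{\sigma,\varepsilon}\le\sigma^\frown\varepsilon$ and functions $t_{\sigma,\varepsilon}$ $(\varepsilon<2)$ such that
\[
\sigma^\frown\varepsilon\Vdash\dot s_{\sigma^\frown\varepsilon}\le\dot s_\sigma,\qquad (c_{\sigma,\varepsilon},\dot s_{\sigma^\frown\varepsilon})\Vdash\dot b{\restriction}\beta_\sigma=t_{\sigma,\varepsilon},\qquad t_{\sigma,0}\ne t_{\sigma,1}.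
\]
Let $\dot s_\sigma$ be given; then $(\sigma,\dot s_\sigma)\le(c_0,\dot s_0)$. Suppose that for every $\beta<\delta$, any extension of $(\sigma^\frown0,\dot s_\sigma)$ and any extension of $(\sigma^\frown1,\dot s_\sigma)$ that decide $\dot b{\restriction}\beta$ decide the same value. For each $\beta$ some extension of $(\sigma^\frown1,\dot s_\sigma)$ decides $\dot b{\restriction}\beta$, because this function is forced to be in $V$; call the value $t_\beta$. Every extension of $(\sigma^\frown0,\dot s_\sigma)$ that decides $\dot b{\restriction}\beta$ gives the value $t_\beta$, so $(\sigma^\frown0,\dot s_\sigma)$ forces $\dot b=\bigcup_\beta t_\beta\in V$, a contradiction. Hence there are $\beta_\sigma$ and $(c_{\sigma,\varepsilon},\dot u_\varepsilon)\le(\sigma^\frown\varepsilon,\dot s_\sigma)$ deciding $\dot b{\restriction}\beta_\sigma$ as different values $t_{\sigma,\varepsilon}$. The name $\dot u_\varepsilon$ is known to extend $\dot s_\sigma$ only below $c_{\sigma,\varepsilon}$, so we let $\dot s_{\sigma^\frown\varepsilon}$ be a name that is forced to equal $\dot u_\varepsilon$ by $c_{\sigma,\varepsilon}$ and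 to equal $\dot s_\sigma$ by every extension of $\sigma^\frown\varepsilon$ incompatible with $c_{\sigma,\varepsilon}$.

Let $\beta^*=\sup_\sigma\beta_\sigma$. Since $\mathbb{C}$ is countable and $\mathrm{cf}(\delta)>\omega$, we have $\beta^*<\delta$. The condition $c_0$ forces $\langle\dot s_{\dot x\restriction n}:n\ge|c_0|\rangle$ to be a decreasing sequence in $\dot{\mathbb{S}}$; let $\dot s^*$ name a lower bound. Extend $(c_0,\dot s^*)$ to a condition $(\sigma,\dot u)$ deciding $\dot b{\restriction}\beta^*=t$. For $\varepsilon<2$, the condition $c_{\sigma,\varepsilon}$ forces $\dot x{\restriction}(|\sigma|+1)=\sigma^\frown\varepsilon$ and therefore $\dot u\le\dot s^*\le\dot s_{\sigma^\frown\varepsilon}$. So $(c_{\sigma,\varepsilon},\dot u)$ extends both $(\sigma,\dot u)$ and $(c_{\sigma,\varepsilon},\dot s_{\sigma^\frown\varepsilon})$, which gives $t{\restriction}\beta_\sigma=t_{\sigma,\varepsilon}$ for both values of $\varepsilon$, a contradiction.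
\end{proof}

The assumption on $\delta$ is needed: for $\delta=\omega$ the Cohen real is a counterexample.

\subsection{Specializing a tree}

A \emph{tree of height at most $\omega_1$} is a partial order in which the predecessors of each node form a countable well-ordered set.

\begin{lemma}[Baumgartner--Malitz--Reinhardt]\label{lem:bmr}
Let $U$ be a tree of height at most $\omega_1$ without uncountable chains. Let $\mathbb{B}(U)$ be the set of finite partial functions $f\colon U\to\omega$ with $f(t)\ne f(u)$ for comparable $t\ne u$, ordered by $\supseteq$. Then $\mathbb{B}(U)$ is ccc and adds a total function $U\to\omega$ with the same property.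
\end{lemma}

\begin{proof}
A node can be added to the domain of a condition by giving it an unused value, so the union of a generic filter is total. Suppose $\{f_\xi:\xi<\omega_1\}$ is an uncountable antichain. By (F5) and counting we may assume that the domains form a $\Delta$-system, that all $f_\xi$ agree on the root, and that the part of $\mathrm{dom}(f_\xi)$ outside the root is $\{u_\xi(1),\dots,u_\xi(n)\}$ for a fixed $n$; these parts are pairwise disjoint. For $\xi\ne\zeta$ the function $f_\xi\cup f_\zeta$ is not a condition, so it takes the same value at two comparable nodes, which do not both lie in one domain; thus some $u_\xi(i)$ is comparable with some $u_\zeta(j)$.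

Let $\mathcal{U}$ be an ultrafilter on $\omega_1$ all of whose members are uncountable. For each $\xi$, the set $\omega_1\setminus\{\xi\}$ is covered by the $n^2$ sets $\{\zeta:u_\xi(i)\text{ is comparable with }u_\zeta(j)\}$, so one of them, say for $(i_\xi,j_\xi)$, is in $\mathcal{U}$. Fix $(i,j)$ and an uncountable $X$ with $(i_\xi,j_\xi)=(i,j)$ for $\xi\in X$. Given $\xi,\xi'\in X$, for uncountably many $\zeta$ the node $u_\zeta(j)$ is comparable with both $u_\xi(i)$ and $u_{\xi'}(i)$. The nodes $u_\zeta(j)$ are pairwise distinct and only countably many nodes lie below or at $u_\xi(i)$ or $u_{\xi'}(i)$, so some $u_\zeta(j)$ lies above both. Then $u_\xi(i)$ and $u_{\xi'}(i)$ are comparable. Hence $\{u_\xi(i):\xi\in X\}$ is an uncountable chain, a contradiction.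
\end{proof}

\subsection{Proof of Proposition~\ref{prop:bad}}

Let $\vec d$ be a bad list and $T=T(\vec d)$.

\emph{Step 1: the forcing.} Let $V'$ be an extension of $V$ by $\mathbb{C}*\dot{\mathrm{Col}}(\omega_1,H)$, where the collapse is computed in the Cohen extension, and let $e\colon\omega_1\to H$ be the generic surjection. In $V'$, $\omega_1$ is preserved and $|\omega_2^V|=\aleph_1$. A cofinal $\omega$-sequence in $\omega_2^V$ would lie in the Cohen extension, where $\omega_2^V$ is regular; so $\mathrm{cf}(\omega_2^V)=\omega_1$ in $V'$. Let $\langle\lambda_i:i<\omega_1\rangle$ be strictly increasing, continuous and cofinal in $\omega_2^V$. The nodes of $T$ on the levels $\lambda_i$ form a tree of height at most $\omega_1$.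

Enumerate the branches from $V$ without repetition: let $K$ be the set of $k<\omega_1$ with $e(k)\in[T]^V$ and $e(k)\ne e(j)$ for all $j<k$, and put $b_k=e(k)$ for $k\in K$. For $k\in K$ let $\beta(k)<\omega_2^V$ be least such that $b_k{\restriction}\beta(k)\ne b_j{\restriction}\beta(k)$ for all $j\in K\cap k$; it exists because $k$ is countable and $\mathrm{cf}(\omega_2^V)=\omega_1$. Above these levels the branches are pairwise disjoint:
\begin{equation}\label{eq:tails}
\text{if }k,k'\in K,\ \beta\ge\beta(k),\beta(k')\text{ and }b_k{\restriction}\beta=b_{k'}{\restriction}\beta,\text{ then }k=k'.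
\end{equation}
Indeed, if $k<k'$ then $b_k$ and $b_{k'}$ differ below $\beta(k')$. Remove the tails: let $U$ be the set of $t\in T$ with $\mathrm{dom}(t)\in\{\lambda_i:i<\omega_1\}$ for which there is no $k\in K$ with $t\subseteq b_k$ and $\mathrm{dom}(t)>\beta(k)$.

Ordered by $\subseteq$, $U$ is a tree of height at most $\omega_1$, and it has no uncountable chain. For the union of such a chain is a function $b\colon\omega_2^V\to2$ with all proper initial segments in $T\subseteq V$. By Lemma~\ref{lem:nobranch}, $b\in V$, so $b\in[T]^V\subseteq H$ and $b=b_k$ for some $k\in K$. The chain contains $b_k{\restriction}\lambda_i$ for some $\lambda_i>\beta(k)$, contrary to the definition of $U$.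

Let $\mathbb{Q}=\mathbb{C}*\dot{\mathrm{Col}}(\omega_1,H)*\mathbb{B}(\dot U)$ and let $\dot f$ name the generic function $\dot U\to\omega$. By Lemma~\ref{lem:bmr}, $\mathbb{Q}$ has the stated form, and it is proper by (F3). We assume $\mathsf{FA}(\mathbb{Q})$ and derive a contradiction.

\emph{Step 2: the dense sets.} Let $\dot e,\dot\lambda_i,\dot K,\dot b_k,\dot\beta,\dot U$ name the objects above. Each clause below describes at most $\aleph_1$ sets of conditions $q$.
\begin{enumerate}
\item[(D1)] For a formula $\varphi(v,w_1,\dots,w_n)$ and $i_1,\dots,i_n<\omega_1$: $q$ decides $\dot e(i_1),\dots,\dot e(i_n)$ as some $\vec x$, and if $H\models\exists v\,\varphi(v,\vec x)$, then $q\Vdash\dot e(j)=y$ for some $j$ and $y$ with $H\models\varphi(y,\vec x)$.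
\item[(D2)] For $x\in\omega_1\cup\{\vec d\}$: $q\Vdash\dot e(j)=x$ for some $j$.
\item[(D3)] For $i<\omega_1$: $q\Vdash\dot\lambda_i=\dot e(j)=\mu$ for some $j$ and $\mu$.
\item[(D4)] For $j<\omega_1$: $q$ decides $\dot e(j)=x$, and if $x\in\omega_2$, then $q\Vdash\dot\lambda_i>x$ for some $i$.
\item[(D5)] For limit $i<\omega_1$ and $j<\omega_1$: $q$ decides $\dot\lambda_i=\mu$ and $\dot e(j)=t$, and if $t\in T$ and $\mathrm{dom}(t)=\mu$, then either
\begin{enumerate}
\item[(a)] $q$ forces $t\in\dot U$ and decides $\dot f(t)$, or
\item[(b)] for some $k<\omega_1$ and $i'<i$, $q$ forces $k\in\dot K$, $t\subseteq\dot b_k$ and $\dot\beta(k)<\dot\lambda_{i'}$.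
\end{enumerate}
\end{enumerate}
The sets in (D1)--(D3) are dense because $\dot e$ is forced to be onto $H$, and those in (D4) because $\dot\lambda$ is forced to be cofinal. For (D5), decide whether $t\in\dot U$. If so, use that $\dot f$ is total. If not, there is $k\in\dot K$ with $t\subseteq\dot b_k$ and $\dot\beta(k)<\dot\lambda_i$, and continuity of $\dot\lambda$ at the limit $i$ gives $i'$.

Let $F$ be a filter meeting all these sets. Say that $F$ \emph{forces} a statement if some member of $F$ does. Finitely many statements forced by $F$ are forced by a single member of $F$, so they are jointly consistent with everything forced by the trivial condition.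

\emph{Step 3: the model.} From now on we work in $V$. Let $m_i$ and $\lambda_i$ be the values of $\dot e(i)$ and $\dot\lambda_i$ forced by $F$, and let $M=\{m_i:i<\omega_1\}$. By (D1) and the Tarski--Vaught test $M\prec H$, and by (D2) $\omega_1\subseteq M$ and $\vec d\in M$. Let $\alpha=M\cap\omega_2$. By (D3), $\lambda_i<\alpha$. The sequence $\langle\lambda_i:i<\omega_1\rangle$ is strictly increasing, because $\dot\lambda$ is forced to be, and it is cofinal in $\alpha$ by (D4), because every ordinal below $\alpha$ is some $m_j$.

Let $t_i=d_\alpha{\restriction}\lambda_i\in T$. By Lemma~\ref{lem:model}(ii), and this is the only use of conservativity, $t_i\in M$. So for each limit $i$ we may apply (D5) to $i$ and some $j$ with $m_j=t_i$, and $F$ contains a condition satisfying (a) or (b) for $t=t_i$.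

\emph{Step 4: $d_\alpha$ follows one branch of $M$.} If (a) occurred for uncountably many $i$, then two such $i\ne i'$ would have the same decided value, and $F$ would force $\dot f$ to take the same value at the distinct comparable nodes $t_i,t_{i'}$ of $\dot U$. So there is $i_0<\omega_1$ such that (b) occurs for all limit $i\ge i_0$, witnessed by $k_i$ and $j(i)<i$. Put $B_i=m_{k_i}\in M$. As $F$ forces $k_i\in\dot K$ and $t_i\subseteq\dot b_{k_i}=B_i$, we have $B_i\in[T]$ and $t_i=B_i{\restriction}\lambda_i$. A priori the branch $B_i$ changes with $i$; the disjointness of the tails prevents this. By Fodor's lemma there are $j$ and a stationary $S\subseteq\omega_1$ with $j(i)=j$ for all $i\in S$. For $i,i'\in S$ we have $j<i,i'$, so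
\[
B_i{\restriction}\lambda_j=d_\alpha{\restriction}\lambda_j=B_{i'}{\restriction}\lambda_j,
\]
and $F$ forces $k_i,k_{i'}\in\dot K$ and $\dot\beta(k_i),\dot\beta(k_{i'})<\dot\lambda_j=\lambda_j$. Since \eqref{eq:tails} is forced, $k_i=k_{i'}$. So $B_i$ is one function $B\in M$ for all $i\in S$, and $d_\alpha{\restriction}\lambda_i=B{\restriction}\lambda_i$ for cofinally many $i$ gives $d_\alpha=B{\restriction}\alpha$. By Lemma~\ref{lem:model}(iii), $\vec d$ guesses $B$, although $\vec d$ is bad. This proves Proposition~\ref{prop:bad}.

\section{Adding a bad list}\label{sec:adding}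

From now on $\mathbb{T}=\mathrm{Add}(\omega_2,1)$. We want a forcing $\mathbb{R}$ that adds a bad list, such that $\mathbb{R}\times\mathbb{T}$ has an $\omega_2$-directed-closed dense subset. Over a model of $\mathsf{PFA}$, $\mathbb{R}$ itself cannot have such a subset, by Lemma~\ref{lem:up} and Proposition~\ref{prop:bad}. We first see in two small cases what obstructs closure and how the factor $\mathbb{T}$ removes the obstruction.

\subsection{The list alone}

An \emph{approximation} is a sequence $s=\langle s(\alpha):\alpha\le\gamma^s\rangle$ with $\gamma^s<\omega_2$ and $s(\alpha)\in{}^\alpha2$ that is conservative at every limit $\alpha\le\gamma^s$. Its \emph{top} is $s(\gamma^s)$. Approximations ordered by $\supseteq$ are not even $\sigma$-closed. Take pairwise distinct $x_n\in{}^\omega2$, let $s(\alpha)$ be constantly zero for $\alpha\le\omega$, and let $s(\omega+n+1)$ be $x_n$ followed by zeros. All $s{\restriction}(\omega+n+1)$ are approximations, but an entry $s(\omega\cdot2)$ would satisfy, for each $m\ge1$, $s(\omega\cdot2){\restriction}(\omega+m)\subseteq s(\omega+n+1)$ for some $n\ge m-1$, so that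 $s(\omega\cdot2){\restriction}\omega=x_n$ for infinitely many $n$. The tree generated so far has no cofinal branch to follow. If the tops increase, they supply one.

\begin{lemma}\label{lem:appr}
\begin{enumerate}
\item[(i)] For every approximation $s$, every $p\in\mathbb{T}$ and every $\gamma_0<\omega_2$ there is an approximation $s'\supseteq s$ with $\gamma^{s'}>\gamma_0$ whose top extends $p$.
\item[(ii)] Let $\mathcal{S}$ be a nonempty $\subseteq$-chain of at most $\aleph_1$ approximations whose tops form a chain. Let $\gamma^*=\sup_{s\in\mathcal{S}}\gamma^s$ and let $p^*$ be the union of the tops. Then $s^*=\bigcup\mathcal{S}\cup\{(\gamma^*,p^*)\}$ is an approximation with $\gamma^{s^*}=\gamma^*$ and top $p^*$.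
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\gamma>\max(\gamma^s,\mathrm{dom}(p),\gamma_0)$ be a successor ordinal. Let $s'(\alpha)$ be constantly zero for $\gamma^s<\alpha<\gamma$ and let $s'(\gamma)$ be $p$ followed by zeros. At a limit $\alpha\in(\gamma^s,\gamma)$, conservativity for $\beta<\alpha$ is witnessed by any $\beta'$ with $\max(\gamma^s,\beta)<\beta'<\alpha$. Nothing is required at the successor $\gamma$.

(ii) The top of $s$ has domain $\gamma^s$, so $p^*\in{}^{\gamma^*}2$, and $\gamma^*<\omega_2$. If $\gamma^*=\gamma^s$ for some $s\in\mathcal{S}$, then $p^*$ is the top of $s$ and $s^*=s$. Otherwise $\gamma^*$ is a limit, $\bigcup\mathcal{S}$ has domain $\gamma^*$, and for $\beta<\gamma^*$ any $s\in\mathcal{S}$ with $\beta<\gamma^s<\gamma^*$ satisfies $p^*{\restriction}\beta\subseteq s(\gamma^s)=s^*(\gamma^s)$.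
\end{proof}

So the pairs $(s,p)$ in which $p$ is the top of $s$ are dense in the product of the approximations with $\mathbb{T}$ by (i), and $\omega_2$-directed-closed by (ii): the order of $\mathbb{T}$ makes the tops increase.

\subsection{Avoiding one function}

Fix $A\in{}^{\omega_2}2$ in $V$. To add a conservative list together with a club on which it differs from $A$, use pairs $(s,c)$ of an approximation $s$ and a closed set $c\subseteq\gamma^s+1$ with $s(\alpha)\ne A{\restriction}\alpha$ for $\alpha\in c$, where $(s',c')\le(s,c)$ if $s'\supseteq s$ and $c'\cap(\gamma^s+1)=c$. A second obstruction appears. Let $A$ be constantly zero, let $s(0)=\emptyset$, let $s(m)$ consist of $m-1$ zeros followed by a one for $1\le m<\omega$, and consider the conditions $(s{\restriction}(n+1),\{1,\dots,n\})$. In a lower bound $(s',c')$, closedness puts $\omega$ into $c'$. On the other hand $s'(\omega){\restriction}(k+2)\subseteq s(m)$ requires $m\ge k+2$, and then $s'(\omega)(k)=s(m)(k)=0$; so conservativity gives $s'(\omega)=A{\restriction}\omega$. There is a branch to follow, but it is the forbidden one. The entries $s(m)$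 differ from $A$ at places that move to infinity.

Now pass to the product with $\mathbb{T}$ and consider the triples $((s,c),p)$ such that $p$ is the top of $s$ \emph{and} $\gamma^s\in c$. They are dense: given $((s,c),p)$ with $\delta=\mathrm{dom}(p)$, apply Lemma~\ref{lem:appr}(i) to $s$, to $p^\frown\langle1-A(\delta)\rangle$ and to $\gamma_0=\gamma^s$, and add $\gamma^{s'}$ to $c$. They are closed under limits: if $((s_n,c_n),p_n)$ is decreasing with $\gamma^{s_n}$ strictly increasing to $\gamma^*$, let $s^*,p^*$ be as in Lemma~\ref{lem:appr}(ii) and $c^*=\bigcup_nc_n\cup\{\gamma^*\}$. The new requirement $p^*\ne A{\restriction}\gamma^*$ holds because $p^*\supseteq p_0=s_0(\gamma^{s_0})\ne A{\restriction}\gamma^{s_0}$. A disagreement of the top with $A$, once made, is inherited by all later tops. This is the whole mechanism.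

\subsection{Avoiding all functions}

The forcing adds new functions, for instance $\alpha\mapsto d_{\alpha+1}(\alpha)$, and the list must not guess those either. We therefore add clubs one after another, for names $\dot A_\eta$ given by bookkeeping, with supports of size at most $\aleph_1$ so that unions of directed sets remain conditions, and we need a chain condition to see every function of the final model at some stage.

Let $V\models\mathsf{PFA}$. By (F6), $2^{\omega_1}=\omega_2$ and $\omega_2^{\omega_1}=\omega_2$; up to Section~\ref{sec:proofs} nothing else about $V$ is used. Let $\theta=2^{\omega_2}$, so that $\theta^{\omega_2}=\theta$ and $\mathrm{cf}(\theta)>\omega_2$. Throughout the construction $\omega_2$ means $\omega_2^V$, which will turn out to be preserved. We identify subsets of $\omega_2$ with their characteristic functions.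

By recursion we define forcings $\mathbb{R}_\xi$ $(\xi\le\theta)$ and $\mathbb{R}_\eta$-names $\dot A_\eta$ $(\eta<\theta)$ for elements of ${}^{\omega_2}2$; the names are specified after Lemma~\ref{lem:cc}. The set $\mathbb{R}_\xi$ consists of the pairs $r=(s^r,c^r)$ such that, writing $\gamma^r=\gamma^{s^r}$ and $r{\restriction}\eta=(s^r,c^r{\restriction}\eta)$,
\begin{enumerate}
\item[(R1)] $s^r$ is an approximation;
\item[(R2)] $c^r$ is a function, $\mathrm{dom}(c^r)\subseteq\xi$, $|\mathrm{dom}(c^r)|\le\aleph_1$, and each $c^r(\eta)$ is a closed, possibly empty, subset of $\gamma^r+1$;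
\item[(R3)] for each $\eta\in\mathrm{dom}(c^r)$: $r{\restriction}\eta\in\mathbb{R}_\eta$, and $r{\restriction}\eta\Vdash_{\mathbb{R}_\eta}\dot A_\eta{\restriction}\alpha\ne s^r(\alpha)$ for all $\alpha\in c^r(\eta)$.
\end{enumerate}
Put $r'\le r$ if $s^{r'}\supseteq s^r$, $\mathrm{dom}(c^{r'})\supseteq\mathrm{dom}(c^r)$, and $c^{r'}(\eta)\cap(\gamma^r+1)=c^r(\eta)$ for all $\eta\in\mathrm{dom}(c^r)$. This is a partial order (for transitivity, use $\gamma^r\le\gamma^{r'}$) with largest element $(\langle\emptyset\rangle,\emptyset)$. The order does not mention $\xi$, and neither does (R3). Hence for $\eta\le\xi$ we have $\mathbb{R}_\eta=\{r\in\mathbb{R}_\xi:\mathrm{dom}(c^r)\subseteq\eta\}$ with the induced order, and $r\mapsto r{\restriction}\eta$ is an order-preserving map $\mathbb{R}_\xi\to\mathbb{R}_\eta$ with $r\le r{\restriction}\eta$. The forcing $\mathbb{R}_0$ is that of the approximations, and the previous subsection describes $\mathbb{R}_1$ when $\dot A_0$ is the canonical name of a function in $V$.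

Several times we shall verify that a pair $u=(s^u,c^u)$ satisfying (R1) and (R2) is a condition. The pattern is always induction on $\zeta\le\xi$ of the statement $u{\restriction}\zeta\in\mathbb{R}_\zeta$: it suffices to show, for $\zeta\in\mathrm{dom}(c^u)$ and assuming $u{\restriction}\zeta\in\mathbb{R}_\zeta$, that $u{\restriction}\zeta$ forces the inequalities in (R3). The following case will recur.
\begin{equation}\label{eq:inherit}
\begin{array}{l}
\text{If }u{\restriction}\zeta\in\mathbb{R}_\zeta,\ r\in\mathbb{R}_\xi,\ u{\restriction}\zeta\le r{\restriction}\zeta,\ \zeta\in\mathrm{dom}(c^r)\text{ and }\alpha\in c^r(\zeta),\\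
\text{then }u{\restriction}\zeta\Vdash\dot A_\zeta{\restriction}\alpha\ne s^u(\alpha).
\end{array}
\end{equation}
This holds by (R3) for $r$, since $s^u(\alpha)=s^r(\alpha)$.

The next two lemmas use nothing about the names $\dot A_\eta$, so they are available during the recursion.

\begin{lemma}\label{lem:amalg}
Let $\eta\le\xi\le\theta$ and $r\in\mathbb{R}_\xi$.
\begin{enumerate}
\item[(i)] If $q\in\mathbb{R}_\eta$ and $q\le r{\restriction}\eta$, then $q\wedge r=(s^q,c^q\cup c^r{\restriction}[\eta,\xi))$ is in $\mathbb{R}_\xi$ and extends $q$ and $r$.
\item[(ii)] If $G$ is $\mathbb{R}_\xi$-generic, then $G\cap\mathbb{R}_\eta=\{r'{\restriction}\eta:r'\in G\}$, and this set is $\mathbb{R}_\eta$-generic.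
\item[(iii)] If $\eta\in\xi\setminus\mathrm{dom}(c^r)$, then $(s^r,c^r\cup\{(\eta,\emptyset)\})$ is in $\mathbb{R}_\xi$ and extends $r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $u=q\wedge r$. A closed subset of $\gamma^r+1$ is closed in $\gamma^q+1$, so (R1) and (R2) hold. The clauses defining $u{\restriction}\zeta\le r{\restriction}\zeta$ hold for every $\zeta$: at coordinates below $\eta$ because $q\le r{\restriction}\eta$, and at the others because $c^u$ and $c^r$ coincide there. For $\zeta\in\mathrm{dom}(c^u)\cap\eta$, (R3) is that of $q$, as $u{\restriction}\zeta=q{\restriction}\zeta$; for $\zeta\in\mathrm{dom}(c^u)\setminus\eta$ use \eqref{eq:inherit}. Finally $u\le u{\restriction}\eta=q$.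

(ii) If $r'\in G$ then $r'{\restriction}\eta\in G$ as $r'\le r'{\restriction}\eta$, and $q=q{\restriction}\eta$ for $q\in\mathbb{R}_\eta$; this gives the equation. If $r'\in G$ extends $q,q'\in G\cap\mathbb{R}_\eta$, so does $r'{\restriction}\eta$; hence $G\cap\mathbb{R}_\eta$ is a filter on $\mathbb{R}_\eta$. If $D\subseteq\mathbb{R}_\eta$ is dense, then by (i) the conditions of $\mathbb{R}_\xi$ below an element of $D$ are dense, so $G$ meets $D$.

(iii) Call the pair $u$. Then $u{\restriction}\zeta\le r{\restriction}\zeta$ for all $\zeta$; use \eqref{eq:inherit} for $\zeta\in\mathrm{dom}(c^r)$, while nothing has to be forced at $\eta$.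
\end{proof}

\begin{lemma}\label{lem:cc}
$\mathbb{R}_\xi$ is $\omega_3$-c.c.\ and $|\mathbb{R}_\xi|\le\theta$.
\end{lemma}

\begin{proof}
Since $|\mathbb{T}|=\omega_2$ and $\omega_2^{\omega_1}=\omega_2$, there are $\omega_2$ approximations; and for given $\gamma<\omega_2$ and a set $a$ of size at most $\aleph_1$ there are at most $(2^{\omega_1})^{\omega_1}=\omega_2$ functions $a\to\mathcal{P}(\gamma+1)$. There are at most $\theta^{\omega_1}=\theta$ possible domains, so $|\mathbb{R}_\xi|\le\theta$. Given $\omega_3$ conditions, (F5) and these counts give two of them, $r\neq r'$, with $s^r=s^{r'}$ and with $c^r,c^{r'}$ equal on $\mathrm{dom}(c^r)\cap\mathrm{dom}(c^{r'})$. Let $u=(s^r,c^r\cup c^{r'})$. The clauses defining $u{\restriction}\zeta\le r{\restriction}\zeta$ and $u{\restriction}\zeta\le r'{\restriction}\zeta$ hold for all $\zeta$, so \eqref{eq:inherit}, applied to $r$ or $r'$ according to which domain contains $\zeta$, shows that $u$ is a condition, and it extends both.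
\end{proof}

\emph{Bookkeeping.} A \emph{nice $\mathbb{R}_\zeta$-name} is a name $\bigcup_{\alpha<\omega_2}\{\check\alpha\}\times I_\alpha$ with each $I_\alpha$ an antichain of $\mathbb{R}_\zeta$; every subset of $\omega_2$ in a generic extension by $\mathbb{R}_\zeta$ is the value of one. By Lemma~\ref{lem:cc} there are at most $(\theta^{\omega_2})^{\omega_2}=\theta$ of them; as soon as $\mathbb{R}_\zeta$ is defined, enumerate them, with repetitions, as $\langle\dot a_{\zeta,\nu}:\nu<\theta\rangle$. Fix in advance a surjection $\pi\colon\theta\to\theta\times\theta$ such that $\pi(\eta)=(\zeta,\nu)$ implies $\zeta\le\eta$: take a map $\theta\to\theta\times\theta$ assuming each value $\theta$ times, hence at unboundedly many places, and replace its value at $\eta$ by $(0,0)$ whenever the first coordinate exceeds $\eta$. Put $\dot A_\eta=\dot a_{\pi(\eta)}$, which is an $\mathbb{R}_\eta$-name because $\mathbb{R}_\zeta\subseteq\mathbb{R}_\eta$. This completes the recursion.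

\begin{lemma}\label{lem:catch}
If $G$ is $\mathbb{R}_\theta$-generic, every $A\in{}^{\omega_2}2\cap V[G]$ equals $\dot A_\eta^{G\cap\mathbb{R}_\eta}$ for some $\eta<\theta$.
\end{lemma}

\begin{proof}
Let $\dot a$ be a nice $\mathbb{R}_\theta$-name for $A$. By Lemma~\ref{lem:cc} it mentions at most $\omega_2$ conditions $r$, and the union of the sets $\mathrm{dom}(c^r)$ is bounded by some $\zeta<\theta$ since $\mathrm{cf}(\theta)>\omega_2$. An antichain of $\mathbb{R}_\theta$ contained in $\mathbb{R}_\zeta$ is an antichain of $\mathbb{R}_\zeta$, so $\dot a=\dot a_{\zeta,\nu}=\dot A_\eta$ for some $\nu$ and some $\eta\ge\zeta$. All conditions mentioned lie in $\mathbb{R}_\eta$, so $\dot a^G=\dot a^{G\cap\mathbb{R}_\eta}$.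
\end{proof}

\subsection{The directed-closed dense subset of $\mathbb{R}_\xi\times\mathbb{T}$}

Following the case of one function, let
\[
\mathbb{D}_\xi=\{(r,p)\in\mathbb{R}_\xi\times\mathbb{T}:\ p=s^r(\gamma^r)\text{ and }\gamma^r\in c^r(\eta)\text{ for all }\eta\in\mathrm{dom}(c^r)\},
\]
with the order of the product. Then $\mathbb{D}_\eta\subseteq\mathbb{D}_\xi$ for $\eta\le\xi$, and $\mathrm{dom}(p)=\gamma^r$ for $(r,p)\in\mathbb{D}_\xi$.

\begin{lemma}\label{lem:closed}
$\mathbb{D}_\xi$ is $\omega_2$-directed-closed. More precisely, a nonempty directed $\mathcal{E}\subseteq\mathbb{D}_\xi$ of size at most $\aleph_1$ has a lower bound $(r^*,p^*)\in\mathbb{D}_\xi$ with $\gamma^{r^*}=\sup\{\gamma^r:(r,p)\in\mathcal{E}\}$.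
\end{lemma}

\begin{proof}
Below, $(r,p)$ and its variants range over $\mathcal{E}$. By directedness the approximations $s^r$ form a chain, and so do their tops $p$. Let $\gamma^*$, $p^*$ and $s^*$ be as in Lemma~\ref{lem:appr}(ii) for this chain. Let $c^*$ have domain $\bigcup\mathrm{dom}(c^r)$, a set of size at most $\aleph_1$, and let
\[
c^*(\eta)=\bigcup\{c^r(\eta):\eta\in\mathrm{dom}(c^r)\}\cup\{\gamma^*\},\qquad r^*=(s^*,c^*).
\]

\emph{End-extension.} We claim that $c^*(\eta)\cap(\gamma^r+1)=c^r(\eta)$ whenever $\eta\in\mathrm{dom}(c^r)$. Let $x\le\gamma^r$ be in $c^*(\eta)$. If $x\in c^{r'}(\eta)$, take a common extension $(r'',p'')\in\mathcal{E}$ of $(r,p)$ and $(r',p')$; then $x\in c^{r''}(\eta)\cap(\gamma^r+1)=c^r(\eta)$. If $x=\gamma^*$, then $x=\gamma^r\in c^r(\eta)$ by the definition of $\mathbb{D}_\xi$. So the clauses defining $r^*{\restriction}\zeta\le r{\restriction}\zeta$ hold for all $\zeta$ and all $(r,p)\in\mathcal{E}$.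

\emph{Closedness.} Let $\eta\in\mathrm{dom}(c^*)$ and let $x$ be a limit point of $c^*(\eta)$. If $x=\gamma^*$, then $x\in c^*(\eta)$. If $x<\gamma^*$, directedness gives $(r,p)$ with $\eta\in\mathrm{dom}(c^r)$ and $\gamma^r\ge x$, and $x$ belongs to the closed set $c^r(\eta)=c^*(\eta)\cap(\gamma^r+1)$. So (R1) and (R2) hold.

\emph{Condition (R3).} Let $\zeta\in\mathrm{dom}(c^*)$, assume $r^*{\restriction}\zeta\in\mathbb{R}_\zeta$, and let $\alpha\in c^*(\zeta)$. If $\alpha\in c^r(\zeta)$ for some $(r,p)$, use \eqref{eq:inherit}. Otherwise $\alpha=\gamma^*$. Take any $(r,p)$ with $\zeta\in\mathrm{dom}(c^r)$. Since $\gamma^r\in c^r(\zeta)$, the condition $r^*{\restriction}\zeta\le r{\restriction}\zeta$ forces $\dot A_\zeta{\restriction}\gamma^r\ne s^r(\gamma^r)=p=p^*{\restriction}\gamma^r$, and hence $\dot A_\zeta{\restriction}\gamma^*\ne p^*=s^*(\gamma^*)$. Both clauses in the definition of $\mathbb{D}_\xi$ are used in this line.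

Thus $r^*\in\mathbb{R}_\xi$. As $p^*$ is the top of $s^*$ and $\gamma^*$ lies in every $c^*(\eta)$, we have $(r^*,p^*)\in\mathbb{D}_\xi$, and it is a lower bound of $\mathcal{E}$.
\end{proof}

Density has two new features. The value of $\dot A_\eta$ to be avoided must first be decided, which lengthens the approximation; and up to $\aleph_1$ coordinates must reach the same top level simultaneously, which is arranged by a recursion along the support using Lemma~\ref{lem:closed}.

\begin{lemma}\label{lem:dense}
For all $(r,p)\in\mathbb{R}_\xi\times\mathbb{T}$ and $\gamma_0<\omega_2$ there is $(r',p')\le(r,p)$ in $\mathbb{D}_\xi$ with $\gamma^{r'}>\gamma_0$. In particular $\mathbb{D}_\xi$ is dense in $\mathbb{R}_\xi\times\mathbb{T}$.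
\end{lemma}

\begin{proof}
Induction on $\xi$. The case $\xi=0$ is Lemma~\ref{lem:appr}(i).

\emph{$\xi=\eta+1$.} If $\eta\notin\mathrm{dom}(c^r)$, then $r\in\mathbb{R}_\eta$ and the hypothesis for $\eta$ applies. Otherwise let $\delta=\mathrm{dom}(p)$ and take $q_1\le r{\restriction}\eta$ in $\mathbb{R}_\eta$ deciding $\dot A_\eta(\delta)=\varepsilon$. The name $\dot A_\eta$ is an $\mathbb{R}_\eta$-name, so this decision leaves $p$ untouched and we are still free to choose the value at $\delta$. By the hypothesis there is $(q_2,p_2)\le(q_1,p^\frown\langle1-\varepsilon\rangle)$ in $\mathbb{D}_\eta$ with $\gamma=\gamma^{q_2}>\max(\gamma_0,\gamma^r)$. Let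
\[
r'=\bigl(s^{q_2},\ c^{q_2}\cup\{(\eta,c^r(\eta)\cup\{\gamma\})\}\bigr).
\]
Then $r'{\restriction}\eta=q_2$, so (R3) has to be checked only at $\eta$. For $\alpha\in c^r(\eta)$ use \eqref{eq:inherit} with $q_2\le r{\restriction}\eta$. For $\alpha=\gamma$ we have $\delta<\mathrm{dom}(p_2)=\gamma$, $s^{q_2}(\gamma)=p_2$, and $q_2\Vdash\dot A_\eta(\delta)=\varepsilon\ne p_2(\delta)$. So $r'\in\mathbb{R}_\xi$; $r'\le r$ because $\gamma>\gamma^r$; and $(r',p_2)\in\mathbb{D}_\xi$.

\emph{$\xi$ limit, $\mathrm{cf}(\xi)\ge\omega_2$.} Then $\mathrm{dom}(c^r)$ is bounded in $\xi$, so $r\in\mathbb{R}_\eta$ for some $\eta<\xi$ and the hypothesis for $\eta$ applies.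

\emph{$\xi$ limit, $\mathrm{cf}(\xi)=\nu\le\omega_1$.} Let $\langle\xi_i:i\le\nu\rangle$ be strictly increasing and continuous with $\xi_\nu=\xi$. We build a decreasing sequence $\langle(q_i,p_i):i\le\nu\rangle$ with $(q_i,p_i)\in\mathbb{D}_{\xi_i}$ and $(q_i,p_i)\le(r{\restriction}\xi_i,p)$. For $i=0$ apply the hypothesis for $\xi_0$ to $(r{\restriction}\xi_0,p)$ and $\gamma_0$. For $i+1$ apply the hypothesis for $\xi_{i+1}$ to $(q_i\wedge(r{\restriction}\xi_{i+1}),p_i)$, which is a condition by Lemma~\ref{lem:amalg}(i). For limit $i\le\nu$ let $(q_i,p_i)$ be a lower bound in $\mathbb{D}_{\xi_i}$ of $\{(q_j,p_j):j<i\}\subseteq\mathbb{D}_{\xi_i}$, given by Lemma~\ref{lem:closed}. Then $q_i\le r{\restriction}\xi_j$ for all $j<i$, and every coordinate in $\mathrm{dom}(c^r)\cap\xi_i$ is below some $\xi_j$, so $q_i\le r{\restriction}\xi_i$. The pair $(q_\nu,p_\nu)$ is as desired, since $\gamma^{q_\nu}\ge\gamma^{q_0}>\gamma_0$.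
\end{proof}

\section{The intermediate model}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbb{R}=\mathbb{R}_\theta$ and $\mathbb{D}=\mathbb{D}_\theta$, let $G\subseteq\mathbb{R}$ be generic over $V$, and let $W=V[G]$.

\emph{Cardinals and $H(\omega_2)$.} Let $g$ be $\mathbb{T}$-generic over $W$. By (F2) and Lemmas~\ref{lem:closed} and~\ref{lem:dense}, $W[g]=V[G\times g]$ is a generic extension of $V$ by the $\omega_2$-directed-closed forcing $\mathbb{D}$. By (F1) it has no new functions from $\omega_1$ into $V$, and neither has its submodel $W$. So $H(\omega_2)^W=H(\omega_2)^V$ and $\omega_1,\omega_2$ are preserved; larger cardinals are preserved by Lemma~\ref{lem:cc}. Since $W$ has no new functions from ordinals below $\omega_2$ to $2$, we have $\mathbb{T}=\mathrm{Add}(\omega_2,1)^W$, which is $\omega_2$-directed-closed in $W$.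

\emph{$\mathbb{T}$ forces $\mathsf{PFA}$ over $W$.} For every $g$ as above, $W[g]\models\mathsf{PFA}$ by Lemma~\ref{lem:up} applied in $V$ to $\mathbb{D}$.

\emph{$\mathsf{PFA}$ fails in $W$.} Let $\vec d=\bigcup_{r\in G}s^r$. By Lemma~\ref{lem:dense} the conditions $r$ with $\gamma^r>\gamma_0$ are dense for each $\gamma_0<\omega_2$, so $\vec d$ is a list, and it is conservative by (R1). Let $A\in{}^{\omega_2}2\cap W$, say $A=\dot A_\eta^{G\cap\mathbb{R}_\eta}$ by Lemma~\ref{lem:catch}, and put
\[
C_\eta=\bigcup\{c^r(\eta):r\in G,\ \eta\in\mathrm{dom}(c^r)\}.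
\]
By Lemma~\ref{lem:amalg}(iii) followed by Lemma~\ref{lem:dense}, for each $\gamma_0<\omega_2$ the conditions $r$ with $\eta\in\mathrm{dom}(c^r)$ and $\gamma_0<\gamma^r\in c^r(\eta)$ are dense, so $G$ contains one. Hence $C_\eta$ is unbounded in $\omega_2$. For such $r\in G$ we have $C_\eta\cap(\gamma^r+1)=c^r(\eta)$: if $x\le\gamma^r$ lies in $c^{r'}(\eta)$ with $r'\in G$, then $x\in c^{r''}(\eta)\cap(\gamma^r+1)=c^r(\eta)$ for a common extension $r''\in G$. As these initial segments are closed and $\gamma^r$ can be arbitrarily large, $C_\eta$ is a club. If $\alpha\in c^r(\eta)$ with $r\in G$, then $r{\restriction}\eta$ belongs to the generic filter $G\cap\mathbb{R}_\eta$ and forces $\dot A_\eta{\restriction}\alpha\ne s^r(\alpha)$, so $A{\restriction}\alpha\ne d_\alpha$. Thus $\vec d$ is a bad list in $W$, and $\mathsf{PFA}$ fails in $W$ by Proposition~\ref{prop:bad}.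

\emph{The last sentence of the theorem.} The argument shows, in $\mathsf{ZFC}+\mathsf{PFA}$, that $\mathbb{R}$ forces the implication in question to fail. So if $\mathsf{ZFC}+\mathsf{PFA}$ is consistent, then so is $\mathsf{ZFC}$ together with the failure of the implication, and $\mathsf{ZFC}$ does not prove it. If $\mathsf{ZFC}+\mathsf{PFA}$ is inconsistent, then finitely many axioms of $\mathsf{ZFC}$ refute $\mathsf{PFA}$, and $\mathsf{ZFC}$ proves that every forcing forces these axioms; so no forcing forces $\mathsf{PFA}$ and the implication is vacuously provable.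
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(1)]
The forcing $\mathbb{Q}$ is the one given by Proposition~\ref{prop:bad}, applied in $W$ to the bad list $\vec d$. If $V\models\mathsf{MM}$, then $V\models\mathsf{PFA}$, so the construction applies, and Lemma~\ref{lem:up} for $\mathsf{MM}$, applied in $V$ to $\mathbb{D}$, gives $W[g]\models\mathsf{MM}$ for every $g$ that is $\mathbb{T}$-generic over $W$.
\end{proof}

\begin{remark}\label{rem:after}
It is instructive to see what $\mathbb{T}$ does to $\vec d$ and to $\mathbb{Q}$. Let $g$ be $\mathbb{T}$-generic over $W$ and $A_g=\bigcup g$.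

\emph{In $W[g]$ the list $\vec d$ guesses $A_g$.} Let $(r_0,p_0)\in\mathbb{D}$ force that $\dot E$ is a club in $\omega_2$. Given $(r_n,p_n)\in\mathbb{D}$, extend it to decide an element $\epsilon_n>\gamma^{r_n}$ of $\dot E$, and then, by Lemma~\ref{lem:dense}, to $(r_{n+1},p_{n+1})\in\mathbb{D}$ with $\gamma^{r_{n+1}}>\epsilon_n$. The lower bound $(r^*,p^*)$ of Lemma~\ref{lem:closed} has $\gamma^{r^*}=\sup_n\epsilon_n$, so it forces that $\gamma^{r^*}\in\dot E$ and that both $d_{\gamma^{r^*}}$ and $A_g{\restriction}\gamma^{r^*}$ equal $p^*$. The step $\xi=\eta+1$ of Lemma~\ref{lem:dense} shows why $A_g$ cannot be avoided in the way the functions of $W$ are: its value at $\delta$ is decided only by extending $p$, and then it agrees with $p$.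

\emph{The forcing $\mathbb{Q}$, proper in $W$, collapses $\omega_1$ over $W[g]$.} By the above, $A_g$ is a cofinal branch through $T(\vec d)$, and $A_g\notin W$. A $\mathbb{Q}$-generic filter over $W[g]$ is generic over $W$ and gives $\lambda_i,K,b_k,\beta(k),U,f$ as in Step~1 of the proof of Proposition~\ref{prop:bad}. Suppose $\omega_1$ is preserved. As $f$ is injective on chains of $U$, only countably many $A_g{\restriction}\lambda_i$ lie in $U$. So for all large limit $i$ there are $k_i\in K$ and $j(i)<i$ with $A_g{\restriction}\lambda_i\subseteq b_{k_i}$ and $\beta(k_i)<\lambda_{j(i)}$. On a stationary set where $j(i)$ is constant, $k_i$ is a constant $k$ by \eqref{eq:tails}, whence $A_g=b_k\in W$, a contradiction. This is the gap in the argument of the introduction, realized: $\mathbb{Q}$ seals the branches of $W$, and $\mathbb{T}$ adds another.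
\end{remark}

\begin{thebibliography}{1}

\bibitem{AK} David Asper\'o and Asaf Karagila, \emph{Dependent Choice, Properness, and Generic Absoluteness}, arXiv:1806.04077 (2018).

\end{thebibliography}
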